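\title{Planar Cartesian products of graphs are interval colorable}

\begin{abstract}
An interval coloring of a graph is a proper edge-coloring by integers in which the colors at every vertex are consecutive. We prove the conjecture, posed by Petrosyan, Khachatrian and Tananyan, that every planar Cartesian product of two connected graphs with at least two vertices each has an interval coloring. The case of two factors with at least three vertices each is known, so the conjecture reduces to the products $G\square K_2$ with $G$ outerplanar. We show that every connected outerplanar graph with at least two vertices has a proper edge-coloring in which the colors at each vertex $x$ lie in a set of $d(x)+1$ consecutive integers; the edge of $G\square K_2$ that joins the two copies of $x$ then receives the missing color. The same method gives interval colorings of $G\square K$ whenever every block of $G$ is outerplanar or interval colorable and $K$ is a connected $r$-regular graph with chromatic index $r$.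
\end{abstract}

\section{Introduction}

All graphs are finite and undirected, without loops or multiple edges. A graph is \emph{nontrivial} if it is connected and has at least two vertices. We write $d(x)=d_G(x)$ for the degree of a vertex $x$, $P_m$ for the path on $m\ge 2$ vertices, $C_n$ for the cycle on $n\ge 3$ vertices, and $K_n$ for the complete graph on $n$ vertices. For integers $a\le b$, the symbol $[a,b]$ denotes the set of integers $i$ with $a\le i\le b$, and an \emph{interval} is a set of this form; its \emph{size} is the number of its elements.

An edge-coloring is \emph{proper} if edges with a common end have different colors, and the \emph{chromatic index} is the least number of colors in a proper edge-coloring. An \emph{interval $t$-coloring} of $G$ is a proper edge-coloring with colors $1,\dots,t$, each of them used, in which the colors on the edges at every vertex form an interval. A graph is \emph{interval colorable} if it has an interval $t$-coloring for some $t\ge1$. Let $\mathfrak N$ be the set of interval colorable graphs, and for $G\in\mathfrak N$ let $w(G)$ be the least number of colors in an interval coloring of $G$.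

Paths and even cycles lie in $\mathfrak N$: alternate the colors $1$ and $2$. Odd cycles do not. Indeed, suppose that $G$ has maximum degree $\Delta$ and a proper edge-coloring by integers in which the colors at every vertex form an interval. At most $\Delta$ consecutive integers have distinct residues modulo $\Delta$, so reducing the colors modulo $\Delta$ gives a proper edge-coloring with $\Delta$ colors. An odd cycle has $\Delta=2$ and needs three colors.

The \emph{Cartesian product} $G\square H$ has vertex set $V(G)\times V(H)$, and $(u,v)$ is adjacent to $(u',v')$ if either $u=u'$ and $vv'\in E(H)$, or $v=v'$ and $uu'\in E(G)$. A product of two nontrivial graphs in $\mathfrak N$ is again in $\mathfrak N$ (Lemma~\ref{lem:product}), so the interesting products are those with a factor outside $\mathfrak N$. The smallest one is the prism $K_3\square K_2$. Color both triangles in the same way with $1,2,3$. One vertex of the triangle sees the colors $1$ and $3$, with a gap at $2$; the edge that joins its two copies can be colored $2$ and closes the gap in both copies. The vertices that see $\{1,2\}$ and $\{2,3\}$ get the colors $3$ and $1$ on their joining edges. So the prism is interval colorable although the triangle is not: taking the product repairs the defect of the factor.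

A graph is \emph{outerplanar} if it has a planar embedding with all vertices on the boundary of the outer face. Two known results form the background of the conjecture treated here.

\begin{theorem}[Behzad and Mahmoodian]\label{thm:BM}
Let $G$ and $H$ be nontrivial graphs. Then $G\square H$ is planar if and only if, up to swapping the factors, $G\square H=P_m\square P_n$, or $G\square H=P_m\square C_n$, or $G$ is outerplanar and $H=K_2$.
\end{theorem}

\begin{theorem}\label{thm:known}
Let $G$ and $H$ be connected graphs with at least three vertices each. If $G\square H$ is planar, then $G\square H\in\mathfrak N$ and $w(G\square H)\le 6$.
\end{theorem}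

Theorem~\ref{thm:BM} shows that planar products are grids, cylinders, and prisms over outerplanar graphs, and Theorem~\ref{thm:known} settles all products without a factor $K_2$. The conjecture posed in \cite{PKT} states that \emph{all planar Cartesian products of two nontrivial graphs are interval colorable}. We prove it, using Theorem~\ref{thm:known} without proof.

\begin{theorem}\label{thm:main}
If $G$ and $H$ are nontrivial graphs and $G\square H$ is planar, then $G\square H\in\mathfrak N$.
\end{theorem}

The prism suggests how to treat $G\square K_2$: color both copies of $G$ in the same way, and use the edge between the copies of $x$ to complete the colors at $x$ to an interval. This edge supplies one color, so it can close one gap of size one and no more. From now on colors are arbitrary integers, and $S(x)$ denotes the set of colors on the edges at $x$.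

\begin{definition}
A \emph{near-interval coloring} of a graph $G$ is a proper edge-coloring by integers such that for every vertex $x$ there is an interval $J(x)\supseteq S(x)$ of size $d(x)+1$.
\end{definition}

Since $|S(x)|=d(x)$, exactly one element of $J(x)$ is missing at $x$. A near-interval coloring is precisely what an interval coloring of $G\square K_2$ induces on $G$ when both copies of $G$ are colored alike, with $J(x)$ the set of colors at a copy of $x$. The heart of the paper is the following theorem.

\begin{theorem}\label{thm:near}
Every connected outerplanar graph with at least two vertices has a near-interval coloring. The size $d(x)+1$ of the intervals $J(x)$ cannot be replaced by $d(x)$ in this statement.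
\end{theorem}

The second sentence is witnessed by the outerplanar graph $K_3$, by the reduction modulo $\Delta$ above. The method does not use planarity of the product, and it gives a by-product. Recall that a \emph{block} of a graph is a maximal connected subgraph that has no cut vertex of its own.

\begin{theorem}\label{thm:blocks}
Let $G$ be a nontrivial graph each of whose blocks is outerplanar or interval colorable. Then $G$ has a near-interval coloring. Moreover, $G\square K\in\mathfrak N$ for every connected $r$-regular graph $K$ $(r\ge1)$ with chromatic index $r$, and $G\square K\square H\in\mathfrak N$ for every such $K$ and every nontrivial $H\in\mathfrak N$.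
\end{theorem}

The condition on the chromatic index of $K$ cannot be dropped. For $G=K=K_3$ the product is $4$-regular on $9$ vertices; a proper coloring with four colors would split it into perfect matchings, which do not exist on an odd number of vertices, so $K_3\square K_3\notin\mathfrak N$ by the reduction modulo $\Delta$.

Section~\ref{sec:products} passes from colorings of the factors to colorings of products. Section~\ref{sec:blocks} reduces all three theorems to a statement about $2$-connected outerplanar graphs, Proposition~\ref{prop:key}, which is strong enough to be proved by induction. Section~\ref{sec:chain} turns the induction step into a problem about placing intervals along a path, and Section~\ref{sec:solve} solves that problem.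

\section{Colorings of products}\label{sec:products}

The first lemma lets us ignore the range of the colors.

\begin{lemma}\label{lem:shift}
Let $G$ be a nontrivial graph with a proper edge-coloring by integers in which every $S(x)$ is an interval. Then $G\in\mathfrak N$.
\end{lemma}

\begin{proof}
List the vertices so that each vertex after the first is adjacent to an earlier one. The color sets of adjacent vertices share the color of the edge between them, and the union of two intervals that meet is an interval. By induction along the list, the set of all colors used is an interval; a translation moves it to $[1,t]$.
\end{proof}

The next lemma is needed for Theorem~\ref{thm:main} only with $K=K_2$ and $r=1$, where it is the construction described for the prism. For larger $r$, one perfect matching of $K$ fills the gap and the others are stacked on top of $J(x)$.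

\begin{lemma}\label{lem:regular}
Let $G$ be a nontrivial graph with a near-interval coloring, and let $K$ be a connected $r$-regular graph $(r\ge1)$ with chromatic index $r$. Then $G\square K\in\mathfrak N$.
\end{lemma}

\begin{proof}
Let $\alpha$ be a near-interval coloring of $G$ with intervals $J(x)$, and let $\gamma(x)$ be the unique element of $J(x)\setminus S(x)$. Let $M_1,\dots,M_r$ be the color classes of a proper edge-coloring of $K$ with $r$ colors. Every vertex of $K$ has $r$ edges of distinct colors, so it lies on exactly one edge of each $M_i$. Color the edge $(x,k)(x',k)$ by $\alpha(xx')$. Color the edge $(x,k)(x,k')$ by $\gamma(x)$ if $kk'\in M_1$, and by $\max J(x)+i-1$ if $kk'\in M_i$ with $i\ge2$. At a vertex $(x,k)$, the edges of the first kind and the edge from $M_1$ carry each element of $J(x)$ once, and the remaining $r-1$ edges carry $\max J(x)+1,\dots,\max J(x)+r-1$. So the colors at $(x,k)$ are distinct and form an interval. A product of connected graphs is connected, and Lemma~\ref{lem:shift} applies.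
\end{proof}

\begin{lemma}\label{lem:product}
If $A$ and $H$ are nontrivial graphs in $\mathfrak N$, then $A\square H\in\mathfrak N$.
\end{lemma}

\begin{proof}
Let $\alpha$ and $\beta$ be interval colorings of $A$ and $H$, with color sets $[a_x,a_x+d_A(x)-1]$ at $x\in V(A)$ and $[b_h,b_h+d_H(h)-1]$ at $h\in V(H)$. We translate the coloring of each copy of a factor so that, at every vertex, the colors of the $H$-edges begin where those of the $A$-edges end. Color $(x,h)(x',h)$ by $\alpha(xx')+b_h$, and $(x,h)(x,h')$ by $\beta(hh')+a_x+d_A(x)$. With $s=a_x+b_h$, the colors at $(x,h)$ are $[s,s+d_A(x)-1]$ on the edges of the first kind and $[s+d_A(x),s+d_A(x)+d_H(h)-1]$ on those of the second kind. They are distinct and form an interval, and Lemma~\ref{lem:shift} applies.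
\end{proof}

\section{Reduction to polygon graphs}\label{sec:blocks}

\subsection{Gluing blocks}

We use the standard facts on the blocks of a nontrivial graph $G$: every block is $K_2$ or a $2$-connected graph with at least three vertices, every edge lies in exactly one block, and the bipartite graph formed by the blocks and the cut vertices of $G$ (a block being adjacent to the cut vertices it contains) is a tree. Listing the blocks by their distance in this tree from a fixed block gives an order $B_1,\dots,B_k$ in which each $B_i$ with $i\ge2$ meets $B_1\cup\dots\cup B_{i-1}$ in exactly one vertex $x_i$.

Near-interval colorings of the blocks cannot simply be combined: if two blocks both have a gap at a common cut vertex, the union has two gaps there. What we need is the freedom to avoid a gap at one prescribed vertex. Call a graph $B$ \emph{rootable} if for every $x\in V(B)$ it has a near-interval coloring in which $S(x)$ is an interval.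

\begin{lemma}\label{lem:glue}
If every block of a nontrivial graph $G$ is rootable, then $G$ has a near-interval coloring.
\end{lemma}

\begin{proof}
Let $B_i$ and $x_i$ be as above, and put $G_i=B_1\cup\dots\cup B_i$. The graph $G_1$ has a near-interval coloring. Suppose that $G_{i-1}$ has one, with intervals $J$. Take a near-interval coloring of $B_i$ in which the colors at $x_i$ form an interval, and translate it so that this interval begins at $\max J(x_i)+1$. The colors at $x_i$ in $G_i$ are then distinct and lie in the union of $J(x_i)$ with the new interval, which is an interval of size $d_{G_{i-1}}(x_i)+1+d_{B_i}(x_i)=d_{G_i}(x_i)+1$. Every other vertex of $G_i$ has all its edges in $G_{i-1}$ or all its edges in $B_i$.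
\end{proof}

\subsection{The inductive statement}

Let $C$ be a Hamiltonian cycle of a graph $H$. Two edges of $H$ \emph{cross} if they have four distinct ends that alternate along $C$. A \emph{polygon graph} is a graph $H$ on at least three vertices together with a Hamiltonian cycle $C$ such that no two edges cross: a convex polygon with some pairwise noncrossing diagonals.

Every $2$-connected outerplanar graph $H$ with at least three vertices is a polygon graph. In a $2$-connected plane graph every face is bounded by a cycle, so the outer face of an outerplanar embedding is bounded by a cycle $C$, and $C$ contains all vertices. If two edges crossed, we could place a new vertex in the outer face and join it to their four ends; together with $C$ and the two edges this would be a plane subdivision of $K_5$, which does not exist.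

A polygon graph is built from smaller polygon graphs glued along edges. When a smaller piece is attached along an edge $uv$, both $u$ and $v$ already carry other edges, and the single gap allowed at each of them may already be spent. So the piece must contribute gap-free sets of colors at \emph{both} ends, in known relative position. The two sets cannot start at the same color: in a triangle $uwv$ the edges $uw$ and $vw$ need different colors. The nearest alternative is an offset of one.

\begin{definition}
Let $H$ be a polygon graph with cycle $C$ and let $uv\in E(C)$. A \emph{staggered coloring} of $(H,u,v)$ is a proper coloring of $E(H)\setminus\{uv\}$ by integers such that the colors at $u$ are exactly $1,\dots,d(u)-1$, the colors at $v$ are exactly $2,\dots,d(v)$, and at every other vertex $x$ the set $S(x)$ lies in an interval of size $d(x)+1$.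
\end{definition}

The edge $uv$ is left uncolored because its color is chosen in the larger graph.

\begin{proposition}\label{prop:key}
For every polygon graph $H$ with cycle $C$ and every ordered pair $(u,v)$ with $uv\in E(C)$ there is a staggered coloring of $(H,u,v)$.
\end{proposition}

The proof occupies Sections~\ref{sec:chain} and~\ref{sec:solve}. We first deduce the theorems.

\begin{corollary}\label{cor:root}
The graph $K_2$ and every $2$-connected outerplanar graph with at least three vertices are rootable.
\end{corollary}

\begin{proof}
For $K_2$ any color will do. Otherwise the graph is a polygon graph. Given a vertex $x$, let $xy$ be an edge of the Hamiltonian cycle, take a staggered coloring with $(u,v)=(x,y)$, and color $xy$ by $0$. Then $S(x)=[0,d(x)-1]$ is an interval, $S(y)=\{0\}\cup[2,d(y)]$ lies in $[0,d(y)]$, and the other vertices are covered by the definition.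
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:near} and~\ref{thm:blocks}]
Subgraphs of outerplanar graphs are outerplanar, since deleting vertices and edges only enlarges the outer face. Hence all blocks of a connected outerplanar graph are outerplanar, and the existence statement in Theorem~\ref{thm:near} is a special case of the first statement of Theorem~\ref{thm:blocks}; the sharpness statement was shown in the introduction.

Let $G$ be as in Theorem~\ref{thm:blocks}. An outerplanar block is rootable by Corollary~\ref{cor:root}. A block in $\mathfrak N$ is rootable because in an interval coloring every $S(y)$ is an interval of size $d(y)$, which becomes $J(y)$ after adding one element at its end. By Lemma~\ref{lem:glue}, $G$ has a near-interval coloring. Lemma~\ref{lem:regular} gives $G\square K\in\mathfrak N$, and Lemma~\ref{lem:product} with $A=G\square K$ gives $G\square K\square H\in\mathfrak N$.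
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If both factors have at least three vertices, apply Theorem~\ref{thm:known}. Otherwise one factor is connected with two vertices, and since $G\square H$ and $H\square G$ are isomorphic we may assume $H=K_2$.

We check directly that $G$ is outerplanar. One copy of $G$ in $G\square K_2$ is a connected subgraph; contracting it to a single vertex $a$ preserves planarity and produces the graph obtained from $G$ by adding a vertex $a$ adjacent to all vertices. Take a planar embedding of this graph and delete $a$ with its edges. The point $a$ and the interiors of the deleted arcs lie in one face $F$ of the remaining embedding of $G$, so every vertex of $G$, being the end of such an arc, lies on the boundary of $F$. Any face can be made the outer face by passing to the sphere and projecting from a point of that face. Thus $G$ is outerplanar.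

By Theorem~\ref{thm:near}, $G$ has a near-interval coloring, and Lemma~\ref{lem:regular} with $K=K_2$ gives $G\square K_2\in\mathfrak N$.
\end{proof}

\section{The chain opposite an edge}\label{sec:chain}

\subsection{Small cases}

For the triangle $uwv$ the staggered coloring is forced: $uw$ has color $1$ and $vw$ has color $2$.

The first case in which the induction can be seen is the pentagon $u\,x_0\,y\,x_1\,v$ with the diagonal $x_0x_1$. The colors of $ux_0$ and $vx_1$ are forced to be $1$ and $2$. Ignore $y$ for the moment, so that $x_0$ and $x_1$ have two edges each and are entitled to intervals of size $3$. Color $x_0x_1$ by $3$ and take $J(x_0)=[1,3]$, $J(x_1)=[2,4]$. The triangle $x_0yx_1$ is a smaller polygon graph; its staggered coloring puts two consecutive colors on $x_0y$ and $x_1y$. The maxima $3$ and $4$ of the two intervals differ by one, so the translate with $x_0y$ colored $4$ and $x_1y$ colored $5$ sits immediately above both intervals: now $S(x_0)=\{1,3,4\}\subseteq[1,4]$ and $S(x_1)=\{2,3,5\}\subseteq[2,5]$. The minima $1$ and $2$ also differ by one, so a reflected copy fits immediately below: $x_1y$ colored $1$ and $x_0y$ colored $0$. Any polygon graph could replace the triangle, since it contributes gap-free sets with the same offset.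

In general the edges that carry smaller pieces form a path, and an inner vertex of the path belongs to two pieces. Both cannot be placed immediately above its interval, since their colors would collide; so pieces go alternately above and below. The intervals along the path have different sizes, so that an offset of one between the maxima no longer implies an offset of one between the minima, and the intervals must be chosen with care. Figure~\ref{fig:ex} shows an example with three pieces.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15, v/.style={circle,fill,inner sep=1.5pt}, c/.style={fill=white,inner sep=1.5pt,font=\small}]
\node[v,label=left:$x_0$] (x0) at (0,0) {};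
\node[v,label=above:$x_1$] (x1) at (2.4,0) {};
\node[v,label=above:$x_2$] (x2) at (4.8,0) {};
\node[v,label=right:$x_3$] (x3) at (7.2,0) {};
\node[v] (y1) at (1.2,1.4) {};
\node[v] (y2) at (3.6,1.4) {};
\node[v] (y3) at (6,1.4) {};
\node[v,label=below:$u$] (u) at (1.8,-1.6) {};
\node[v,label=below:$v$] (v) at (5.4,-1.6) {};
\draw[dashed] (u)--(v);
\draw[very thick] (x0)--node[c]{4}(x1)--node[c]{3}(x2)--node[c]{4}(x3);
\draw (u)--node[c]{2}(x0) (u)--node[c]{1}(x1) (v)--node[c]{2}(x2) (v)--node[c]{3}(x3);
\draw (x0)--node[c]{1}(y1)--node[c]{0}(x1)--node[c]{5}(y2)--node[c]{6}(x2)--node[c]{1}(y3)--node[c]{2}(x3);
\end{tikzpicture}
\caption{A staggered coloring of a polygon graph: the dashed edge $uv$ is uncolored, $u$ sees $1,2$ and $v$ sees $2,3$. The edges of the bold path and the edges to $u,v$ have their colors at $x_0,\dots,x_3$ in the intervals $[2,4]$, $[1,4]$, $[2,5]$, $[3,5]$. The triangles on $x_0x_1$ and $x_2x_3$ are colored immediately below these intervals, the triangle on $x_1x_2$ immediately above. At each vertex $x\ne u,v$ the colors lie in an interval of size $d(x)+1$.}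
\label{fig:ex}
\end{figure}

\subsection{Structure}

Fix $(H,u,v)$ as in Proposition~\ref{prop:key}. Write $C=u\,c_1c_2\cdots c_n\,v\,u$ with $n\ge1$, and put $p=d(u)-1\ge1$, $q=d(v)-1\ge1$.

The \emph{span} of an edge $c_ac_b$ with $a<b$ is $[a,b]$. Spans $[a,b]$ and $[a',b']$ with $a<a'<b<b'$ would belong to crossing edges, so any two spans are nested or have at most one point in common. In particular two distinct maximal spans have at most one point in common. Each $[i,i+1]$ with $1\le i<n$ is the span of an edge of $C$ and lies in a maximal span. Hence the maximal spans are $[b_0,b_1],[b_1,b_2],\dots,[b_{r-1},b_r]$ for some $1=b_0<b_1<\dots<b_r=n$, where $r=0$ if $n=1$. Put $x_k=c_{b_k}$ for $0\le k\le r$ and $e_k=x_{k-1}x_k$ for $1\le k\le r$. The path $x_0x_1\cdots x_r$ is the \emph{chain}, and the \emph{piece} $H_k$ is the subgraph induced by $c_{b_{k-1}},\dots,c_{b_k}$. In Figure~\ref{fig:ex} the chain is the bold path and the pieces are the three triangles.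

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item[(a)] Each $H_k$ is either the single edge $e_k$ or a polygon graph with fewer vertices than $H$ whose Hamiltonian cycle contains $e_k$. Every edge of $H-\{u,v\}$ lies in exactly one piece.
\item[(b)] Every neighbor of $u$ or $v$ among $c_1,\dots,c_n$ lies on the chain. A vertex of $H_k$ off the chain has all its edges in $H_k$.
\item[(c)] $ux_0$ and $vx_r$ are edges, and if $ux_i$ and $vx_j$ are edges, then $i\le j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $b_k=b_{k-1}+1$, then $H_k$ is the edge $e_k$. Otherwise the path $c_{b_{k-1}}\cdots c_{b_k}$ and $e_k$ form a Hamiltonian cycle of $H_k$ whose cyclic order is inherited from $C$, so no two edges cross; and $H_k$ misses $u$ and $v$. An edge lies in $H_k$ exactly when its span lies in $[b_{k-1},b_k]$. A span has at least two points, so it lies in exactly one maximal span.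

(b) If $b_{k-1}<i<b_k$, an edge $uc_i$ or $vc_i$ would cross $e_k$. So every edge at $c_i$ lies in $H-\{u,v\}$, hence in a piece that contains $c_i$, and $H_k$ is the only such piece.

(c) The edges $ux_0=uc_1$ and $vx_r=vc_n$ belong to $C$. If $i>j$, the vertices $u,x_j,x_i,v$ appear in this order on $C$, so $ux_i$ and $vx_j$ cross.
\end{proof}

Parts (b) and (c) are where outerplanarity shapes the argument: the pieces see $u$ and $v$ only through the chain, and along the chain the neighbors of $u$ come before those of $v$. Let $z_1,\dots,z_p$ be the neighbors of $u$ on the chain in order of \emph{decreasing} index, so $z_p=x_0$, and let $t_1,\dots,t_q$ be the neighbors of $v$ in order of \emph{increasing} index, so $t_q=x_r$. By (c), $z_1$ does not come after $t_1$. Let $N\ge0$ be the number of chain edges between $z_1$ and $t_1$. A chain vertex adjacent to both $u$ and $v$ exists only if $N=0$, and then it is $z_1=t_1$.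

Color $uz_i$ by $i$ and $vt_j$ by $j+1$. These colors are called \emph{labels}, and we also speak of the label of $z_i$ or $t_j$. The conditions at $u$ and $v$ now hold. The labels are smallest in the middle of the chain and increase by one from each labeled vertex to the next in both directions.

\subsection{The chain problem}

The \emph{base edges} at $x_k$ are its chain edges and its edges to $u$ and $v$. A \emph{solution of the chain problem} consists of a color and a \emph{direction}, up or down, for every chain edge, with consecutive chain edges having different directions, and an interval $J(x_k)$ for every chain vertex, such that:
\begin{enumerate}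
\item[(A)] at every chain vertex $x$ the base edges have distinct colors, all in $J(x)$, and $|J(x)|$ is the number of base edges at $x$ plus one;
\item[(B)] for every chain edge $xx'$, if it is up then $|\max J(x)-\max J(x')|=1$, and if it is down then $|\min J(x)-\min J(x')|=1$.
\end{enumerate}

\begin{lemma}\label{lem:reduce}
Suppose that Proposition~\ref{prop:key} holds for all polygon graphs with fewer vertices than $H$. If the chain problem of $(H,u,v)$ has a solution, then $(H,u,v)$ has a staggered coloring.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain}(a), it remains to color $E(H_k)\setminus\{e_k\}$ for each piece $H_k$ that is not a single edge.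

If $e_k$ is up, name its ends $a,b$ so that $\max J(a)=\mu$ and $\max J(b)=\mu+1$, let $\varphi$ be a staggered coloring of $(H_k,a,b)$, and use $\mu+\varphi$. The new colors at $a$ are the $d_{H_k}(a)-1$ integers $\mu+1,\mu+2,\dots$, and those at $b$ are the $d_{H_k}(b)-1$ integers $\mu+2,\mu+3,\dots$. At each end they form an interval immediately above $J$.

If $e_k$ is down, name its ends so that $\min J(a)=\nu$ and $\min J(b)=\nu-1$, and use $\nu-\varphi$. The new colors are $\nu-1,\nu-2,\dots$ at $a$ and $\nu-2,\nu-3,\dots$ at $b$, immediately below $J$ at each end.

A chain vertex $x$ has at most two chain edges and their directions differ, so it receives at most one interval above $J(x)$ and at most one below. Hence its colors are distinct, and they lie in the union of $J(x)$ with the new intervals. This union is an interval with one new element for each edge at $x$ that is not a base edge, so by (A) its size is $d(x)+1$. A vertex off the chain has all its edges in one piece by Lemma~\ref{lem:chain}(b), and the required property is preserved by translation and reflection of the colors.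
\end{proof}

\begin{proposition}\label{prop:chain}
The chain problem always has a solution.
\end{proposition}

Proposition~\ref{prop:key} follows from Lemma~\ref{lem:reduce} and Proposition~\ref{prop:chain} by induction on $|V(H)|$. No separate base case is needed, since for a triangle there are no pieces.

\section{Solving the chain problem}\label{sec:solve}

\subsection{Root and arms}

We build the solution outward from the \emph{root} $\rho=z_1$. The \emph{left arm} is the part of the chain from $\rho$ to $x_0$, and the \emph{right arm} is the part from $\rho$ to $x_r$. The left arm has no edges if $p=1$, the right arm has no edges if $N=0$ and $q=1$; such an arm is called empty. The labeled vertices on the left arm are $z_1,\dots,z_p$, with labels $1,\dots,p$. On the right arm they are $z_1,t_1,\dots,t_q$ with labels $1,2,\dots,q+1$ if $N\ge1$, and $t_1,\dots,t_q$ with labels $2,\dots,q+1$ if $N=0$. So every nonempty arm has the same shape: its labeled vertices are $X_0=\rho,X_1,\dots,X_s$ with $s\ge1$, in this order, with labels $c_0,c_0+1,\dots,c_0+s$, and $X_s$ is an end of the chain. Here $c_0=2$ for the right arm when $N=0$, and $c_0=1$ otherwise. Only the root can have two labels. Hence (A) requires $|J|=4$ at $X_1,\dots,X_{s-1}$, and $|J|=3$ at $X_s$ and at the unlabeled vertices.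

Suppose that the directions and $J(\rho)$ are fixed. A \emph{solution of an arm} is a choice of colors for its edges and of intervals for its vertices other than $\rho$ such that (A) holds at these vertices and (B) holds on all edges of the arm. Its \emph{first color} is the color of its edge at $\rho$. Solutions of the two arms form a solution of the chain problem as soon as (A) holds at $\rho$.

Since the labels increase by one along an arm, it is natural to let the intervals of size $4$ move along with them; then two adjacent labeled vertices satisfy (B) in either direction. We use two positions for a vertex with label $c$: the \emph{high} position $[c,c+3]$ and the \emph{low} position $[c-1,c+2]$.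

The root and the ends of the chain may have intervals of other sizes, but (B) looks at only one end of an interval. We say that a chain vertex $x$ \emph{imitates} $[\alpha,\beta]$ along a chain edge $g$ at $x$ if either $g$ is up and $\max J(x)=\beta$, or $g$ is down and $\min J(x)=\alpha$.

Neither position suffices alone, and the obstruction is at the root. In the low position an edge between adjacent vertices with labels $c$ and $c+1$ needs a color in $[c,c+2]\setminus\{c,c+1\}$, that is, $c+2$; if $z_1$ is adjacent to both $z_2$ and $t_1$ and all three have intervals of size $4$, two edges at $z_1$ would be colored $3$. On the other hand, if $N=0$, $p=1$ and $q\ge2$, then $J(\rho)$ has size $4$ and contains $1$, so $\rho$ cannot imitate the high interval $[2,5]$.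

\subsection{Segments}

A \emph{segment} is the part of an arm from $X=X_{i-1}$ to $Y=X_i$. Let $g_1,\dots,g_m$ be its edges, listed from $X$ to $Y$, and let $y_l$ be the common end of $g_l$ and $g_{l+1}$ for $1\le l<m$. These \emph{inner vertices} are unlabeled. We say that $y_l$ is \emph{after up} or \emph{after down} according to the direction of $g_l$. The task is to pass from an interval $[a,a+3]$ at $X$ to $[a+1,a+4]$ at $Y$ through intervals of size $3$. We let the inner intervals oscillate between two positions one apart; these have two colors in common, which can alternate along the segment. Three patterns are used.
\begin{center}
\begin{tabular}{c|c|c|c}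
pattern & $J(y_l)$ after up & $J(y_l)$ after down & common colors\\ \hline
S & $[a+2,a+4]$ & $[a+1,a+3]$ & $a+2,\ a+3$\\
T & $[a,a+2]$ & $[a+1,a+3]$ & $a+1,\ a+2$\\
U & $[a,a+2]$ & $[a-1,a+1]$ & $a,\ a+1$
\end{tabular}
\end{center}
Pattern U is allowed only if $g_1$ is up and $m$ is even; then $g_m$ is down. If the colors of a segment alternate between the two common colors of its pattern, (A) holds at all inner vertices.

\begin{lemma}\label{lem:segment}
Suppose that $X$ imitates $[a,a+3]$ along $g_1$, that the inner vertices follow one of the patterns, and that
\begin{enumerate}
\item[(i)] $Y$ imitates $[a+1,a+4]$ along $g_m$, or
\item[(ii)] $g_m$ is up and $\max J(Y)=a+2$.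
\end{enumerate}
Then \emph{(B)} holds on all edges of the segment.
\end{lemma}

\begin{proof}
\emph{Edges between inner vertices.} One end is after up and the other after down. The two intervals in each row of the table are translates of each other by one, so both their maxima and their minima differ by one.

\emph{The edge $g_1$, if $m\ge2$.} If $g_1$ is up, then $\max J(X)=a+3$, and $y_1$ is after up with maximum $a+4$ in pattern S and $a+2$ in patterns T and U. If $g_1$ is down, the pattern is S or T, $\min J(X)=a$, and $y_1$ is after down with minimum $a+1$.

\emph{The edge $g_m$.} Let $y$ be its end other than $Y$. Suppose that $g_m$ is up. Then $\max J(y)=a+3$: for $m=1$ because $y=X$ imitates $[a,a+3]$, and for $m\ge2$ because the pattern is S or T and $y=y_{m-1}$ is after down. The maximum at $Y$ is $a+4$ in case (i) and $a+2$ in case (ii). Suppose that $g_m$ is down. Then we are in case (i) and $\min J(Y)=a+1$. For $m=1$ we have $\min J(y)=a$. For $m\ge2$ the vertex $y$ is after up, with minimum $a+2$ in pattern S and $a$ in patterns T and U.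
\end{proof}

Alternative (ii) is for the last vertex of an arm, whose interval has size $3$ and sometimes cannot reach up to $a+4$ while containing its colors.

\subsection{Arms}

In this subsection an arm is nonempty, $m_1$ is the number of edges of its first segment, and the \emph{arrival color} at $X_i$ ($i\ge1$) is the color of the last edge of the segment from $X_{i-1}$ to $X_i$. Condition (A) at $X_i$ concerns the label, the arrival color and, for $i<s$, the color of the first edge of the next segment.

In the high position the common colors of pattern S leave a choice: we may fix the last color of every segment or the first one. Fixing the last color prepares for an end vertex in either direction; fixing the first color gives control at the root, at the price of a condition on the last edge.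

\begin{lemma}[high arms]\label{lem:high}
Suppose that $\rho$ imitates $[c_0,c_0+3]$ along the first edge of the arm.
\begin{enumerate}
\item[(a)] If $m_1$ is odd, the arm has a solution with first color $c_0+2$. If $m_1$ is even, it has a solution with first color $c_0+3$ and one with first color $c_0+1$.
\item[(b)] If the last edge of the arm is down, the arm has a solution with first color $c_0+3$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $1\le i<s$ put $J(X_i)=[c,c+3]$, where $c$ is the label of $X_i$. A segment from label $c$ to label $c+1$ is treated with $a=c$. The hypothesis of Lemma~\ref{lem:segment} at $X$ then holds for every segment, and (i) holds for every segment except possibly the last.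

(a) On a segment from label $c$ use pattern S and alternate $c+2$ and $c+3$ so that the \emph{last} edge has color $c+2$. The first edge has color $c+2$ if $m$ is odd and $c+3$ if $m$ is even. If $m_1$ is even, the first segment may instead use pattern T with colors $c_0+1,c_0+2,\dots,c_0+1,c_0+2$. In all cases the arrival color at a vertex with label $c$ is $c+1$. For $1\le i<s$, the base colors at $X_i$ are $c$, $c+1$, and one of $c+2,c+3$, so (A) holds. Let $X_s$ have label $c$, so that its base colors are $c,c+1$ and the last segment has $a=c-1$. If the last edge is down, put $J(X_s)=[c,c+2]$; its minimum is $a+1$, which is case (i). If the last edge is up, put $J(X_s)=[c-1,c+1]$; its maximum is $a+2$, which is case (ii).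

(b) On a segment from label $c$ use pattern S and alternate $c+3$ and $c+2$ so that the \emph{first} edge has color $c+3$. The arrival color at a vertex with label $c$ is then $c+1$ or $c+2$. For $1\le i<s$, the base colors at $X_i$ are $c$, one of $c+1,c+2$, and $c+3$. At $X_s$, with label $c$, put $J(X_s)=[c,c+2]$; it contains both base colors, and since the last edge is down we are in case (i).
\end{proof}

In part (b) the direction of the last edge matters: with base colors $c$ and $c+2$ the interval $[c,c+2]$ is forced at $X_s$, and if the last edge were up, the maximum at its other end would be $a+3=c+2$ as well.

The low position is tighter. A vertex with label $c$ has the colors $c-1,c+1,c+2$ available, and we keep $c+2$ free for the outgoing edge by arriving always with $c-1$ or $c+1$.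

\begin{lemma}[low arms]\label{lem:low}
Suppose that $\rho$ imitates $[c_0-1,c_0+2]$ along the first edge of the arm. If $m_1$ is odd or the first edge is down, the arm has a solution with first color $c_0+2$. If $m_1$ is even and the first edge is up, it has a solution with first color $c_0+1$.
\end{lemma}

\begin{proof}
For $1\le i<s$ put $J(X_i)=[c-1,c+2]$, where $c$ is the label of $X_i$. A segment from label $c$ to label $c+1$ is treated with $a=c-1$, by one of four rules.
\begin{center}
\begin{tabular}{c|l|c|l}
rule & applies if & pattern & colors of $g_1,\dots,g_m$\\ \hline
L1 & $m$ odd & S & $c+2,\ c+1,\ \dots,\ c+1,\ c+2$\\
L2 & $m$ even, $g_1$ down & S & $c+2,\ c+1,\ \dots,\ c+1,\ c+2,\ c$\\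
L3 & $m$ even, $g_1$ up & T & $c+1,\ c,\ \dots,\ c+1,\ c$\\
L4 & $m$ even, $g_1$ up & U & $c-1,\ c,\ \dots,\ c-1,\ c$
\end{tabular}
\end{center}
With $a=c-1$ the common colors of S, T, U are $\{c+1,c+2\}$, $\{c,c+1\}$, $\{c-1,c\}$, so in rules L1, L3 and L4 the colors alternate between the common colors. In rule L2 the edges $g_1,\dots,g_{m-1}$ alternate between $c+2$ and $c+1$, beginning and ending with $c+2$, and $g_m$ has color $c$ instead of $c+1$, which is the label of $Y$. Only $y_{m-1}$ needs attention. As $m-1$ is odd, $g_{m-1}$ is down like $g_1$, so $J(y_{m-1})=[a+1,a+3]=[c,c+2]$, which contains $c+2$ and $c$. Thus (A) holds at all inner vertices.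

The last color is $c+2$ if $m$ is odd and $c$ if $m$ is even. In terms of the label of the vertex reached: the arrival color at a vertex with label $c$ is $c+1$ after a segment of odd length and $c-1$ after a segment of even length.

The parity of $m$ and the direction of $g_1$ determine the rule, except that L3 and L4 apply in the same situation. On the first segment use L3 in that situation; the first colors are then as stated. On a segment starting at $X_i$ with $1\le i<s$ and label $c$, use L3 if the arrival color at $X_i$ is $c-1$ and L4 if it is $c+1$. The base colors at $X_i$ are then either $c$, one of $c\pm1$, and $c+2$, or $c-1,c,c+1$; they are distinct elements of $[c-1,c+2]$. Lemma~\ref{lem:segment}(i) gives (B) on all segments but the last.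

Let $X_s$ have label $c$, so that the last segment has $a=c-2$, and let $m$ be its length. If the last edge is down, put $J(X_s)=[c-1,c+1]$; it contains $c$ and $c\pm1$, and its minimum is $a+1$, which is case (i). If the last edge is up and $m$ is odd, the base colors are $c,c+1$; put $J(X_s)=[c,c+2]$, with maximum $a+4$, which is case (i). If the last edge is up and $m$ is even, the base colors are $c-1,c$; put $J(X_s)=[c-2,c]$, with maximum $a+2$, which is case (ii).
\end{proof}

\subsection{The root}

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
We choose the directions and $J(\rho)$, solve the nonempty arms by Lemmas~\ref{lem:high} and~\ref{lem:low}, and verify (A) at $\rho$. The direction of one chain edge may be prescribed; alternation determines the others.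

\medskip\noindent\emph{Case $N\ge1$.} The root has the single label $1$, the right arm is nonempty, its first segment has $N$ edges, and $c_0=1$ for both arms. Choose the directions so that $e_1$ is down.

If $p\ge2$, the root has three base edges; put $J(\rho)=[1,4]$. If $p=1$, then $\rho=x_0$ has two base edges; put $J(\rho)=[1,3]$. In the latter case the only chain edge at $\rho$ is $e_1$, which is down. So in both cases $\rho$ imitates $[1,4]$ along its chain edges. By Lemma~\ref{lem:high}(a), the right arm has a solution with first color $3$ if $N$ is odd and $2$ if $N$ is even. If $p\ge2$, the last edge of the left arm is $e_1$, and Lemma~\ref{lem:high}(b) gives a solution with first color $4$. The base colors at $\rho$ are $1$, one of $2,3$, and, if $p\ge2$, the color $4$. They are distinct and lie in $J(\rho)$. The coloring of the chain in Figure~\ref{fig:ex} arises in this way, with $N=1$ and $p=q=2$.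

\medskip\noindent\emph{Case $N=0$.} The root has the labels $1$ and $2$; the left arm, with $c_0=1$, is nonempty if and only if $p\ge2$, and the right arm, with $c_0=2$, if and only if $q\ge2$. Choose the directions so that the first edge of the left arm is down and the first edge of the right arm is up; if both exist they are consecutive chain edges, so this agrees with alternation. Then only $\min J(\rho)$ matters for the left arm and only $\max J(\rho)$ for the right arm. The low position asks for $\min J(\rho)=0$ and $\max J(\rho)=4$, the high position for $\min J(\rho)=1$ and $\max J(\rho)=5$; either pair fits the size $5$ that $J(\rho)$ has when both arms are nonempty. If $q\ge2$, let $m$ be the length of the first segment of the right arm.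

By Lemma~\ref{lem:low}, the low position gives the first color $3$ on the left, since the first edge is down, and on the right the first color $4$ if $m$ is odd and $3$ if $m$ is even. These collide only if both arms are nonempty and $m$ is even. In that case Lemma~\ref{lem:high}(a) gives the first color $3$ or $4$ on the left and $5$ on the right. This leads to the following choices.
\begin{center}
\begin{tabular}{l|c|c|c|c|c}
case & position & $J(\rho)$ & left first & right first & base colors at $\rho$\\ \hline
$p=q=1$ & -- & $[1,3]$ & -- & -- & $1,2$\\
$p\ge2$, $q=1$ & low & $[0,3]$ & $3$ & -- & $1,2,3$\\
$p=1$, $q\ge2$ & low & $[1,4]$ & -- & $3$ or $4$ & $1,2$, and $3$ or $4$\\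
$p,q\ge2$, $m$ odd & low & $[0,4]$ & $3$ & $4$ & $1,2,3,4$\\
$p,q\ge2$, $m$ even & high & $[1,5]$ & $3$ or $4$ & $5$ & $1,2,5$, and $3$ or $4$
\end{tabular}
\end{center}
In every row the base colors are distinct, they lie in $J(\rho)$, and their number is $|J(\rho)|-1$, so (A) holds at $\rho$. In the low rows, $\min J(\rho)=0$ whenever the left arm is nonempty and $\max J(\rho)=4$ whenever the right arm is nonempty, so $\rho$ imitates $[0,3]$ along the down edge to the left and $[1,4]$ along the up edge to the right, as Lemma~\ref{lem:low} requires for $c_0=1$ and $c_0=2$. In the last row $\rho$ imitates $[1,4]$ along the down edge to the left and $[2,5]$ along the up edge to the right, as Lemma~\ref{lem:high} requires.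
\end{proof}

This completes the proof of Proposition~\ref{prop:key}, and with it the proofs of Theorems~\ref{thm:main}, \ref{thm:near} and~\ref{thm:blocks}.

\begin{thebibliography}{9}

\bibitem{PKT}
Petros A. Petrosyan, Hrant H. Khachatrian, Hovhannes G. Tananyan,
\emph{Interval edge-colorings of Cartesian products of graphs II},
arXiv:2409.18088 (2024).

\end{thebibliography}
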